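# Congruence semilattices and lattices with zero

## 1. The integers, their congruences, and a missing least element

Take the chain $\mathbb Z$ as a lattice, with $x\vee y=\max(x,y)$ and $x\wedge y=\min(x,y)$. A congruence of a lattice is an equivalence relation $\theta$ compatible with both operations: $x\equiv_\theta y$ implies $x\vee z\equiv_\theta y\vee z$ and $x\wedge z\equiv_\theta y\wedge z$. Let us find all congruences of $\mathbb Z$.

Classes are convex: if $x\le y\le z$ and $x\equiv z$, then $y=x\vee y\equiv z\vee y=z$. So for $x<y$ in $\mathbb Z$ we have $x\equiv y$ exactly when every covering pair $n<n+1$ with $x\le n<y$ is collapsed, and a congruence is determined by the set $S\subseteq\mathbb Z$ of those $n$ for which $n\equiv n+1$. Conversely, every $S\subseteq\mathbb Z$ occurs. Declare $x\equiv y$ when all pairs between $x$ and $y$ are in $S$. This is an equivalence relation, and it is compatible with $\vee$ because the interval between $\max(x,z)$ and $\max(y,z)$ lies inside the interval between $x$ and $y$; the same holds for $\wedge$. So the congruences of $\mathbb Z$ correspond to arbitrary sets of covering pairs,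 and the congruences generated by finitely many pairs of elements correspond to the finite sets.

Now $\mathbb Z$ has no least element. Can we find a lattice that has one, and has "the same" finitely generated congruences? The obvious move is to adjoin a new bottom, $\mathbb Z_\bot=\mathbb Z\cup\{\bot\}$. This changes the answer. In $\mathbb Z$, a finitely generated congruence has only finitely many finitely generated congruences below it, since a finite set has finitely many subsets. In $\mathbb Z_\bot$, the congruence generated by the single pair $(\bot,0)$ collapses $n<n+1$ for every $n<0$, by convexity, so it lies above the infinitely many distinct congruences generated by the pairs $(n,n+1)$ with $n<0$.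

Yet for $\mathbb Z$ the goal can be reached. The chain $\mathbb N=\{0,1,2,\dots\}$ has a zero, and by the same computation its finitely generated congruences correspond to the finite sets of covering pairs of $\mathbb N$. There are countably infinitely many covering pairs in both chains, so the two ordered sets of finitely generated congruences are isomorphic. But this was luck: we counted covering pairs and forgot where they sat. In a general lattice, intervals impose conditions on each other, and no such relabeling is available. So we ask what happens in general, and first fix the language.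

**Definitions.** All lattices are nonempty. A zero of a lattice is a least element. For a lattice $L$, $\operatorname{Con}L$ is the lattice of congruences of $L$, ordered by inclusion. It is an algebraic lattice, and its compact elements are exactly the finitely generated congruences. We write $\Theta(x,y)$, or $\Theta_L(x,y)$, for the congruence generated by the pair $(x,y)$, and $\operatorname{Con}_cL$ for the $\{\vee,0\}$-semilattice of compact congruences. A $\{\vee,0\}$-semilattice $S$ is *representable* if $S\cong\operatorname{Con}_cL$ for some lattice $L$, and *$\{0\}$-representable* if $S\cong\operatorname{Con}_cL$ for some lattice $L$ with zero.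

For example, $\operatorname{Con}_c\mathbb Z$ is the semilattice of finite subsets of a countably infinite set, under union. It is representable by $\mathbb Z$ and $\{0\}$-representable by $\mathbb N$.

The problem, from George Grätzer and Friedrich Wehrung, "A new lattice construction: the box product", arXiv:math/0501418 (2005), is this: is every representable semilattice $\{0\}$-representable? The answer is yes.

**Theorem 1.** For every lattice $L$ there is a lattice $K$ with zero such that $\operatorname{Con}K\cong\operatorname{Con}L$; hence $\operatorname{Con}_cK\cong\operatorname{Con}_cL$.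

The word "hence" is justified because an isomorphism of lattices $\operatorname{Con}K\cong\operatorname{Con}L$ carries compact elements to compact elements. So a semilattice is representable if and only if it is $\{0\}$-representable. Since a lattice and its dual have the same congruences, $\operatorname{Con}L^{d}=\operatorname{Con}L$, this is also equivalent to being representable by a lattice with a largest element.

In Section 8 we prove a version for diagrams of lattices, Theorem 2, with the same construction.

## 2. Filters, directed unions, and what one step must achieve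

Perhaps we adjoined the zero clumsily, and a cleverer lattice $K\supseteq L$ with zero has the property that restricting congruences from $K$ to $L$ is an isomorphism $\operatorname{Con}K\to\operatorname{Con}L$. (One then says that $K$ is a congruence-preserving extension of $L$.) For $L=\mathbb Z$ this is impossible, however $K$ is built. Take $x\in\mathbb Z$. The congruence $\Theta_K(0_K,x)$ is compact, so its image under the isomorphism would be a compact congruence of $\mathbb Z$. But $0_K\le y\le x$ for every $y\le x$ in $\mathbb Z$, so by convexity the restriction identifies all $y\le x$. It collapses infinitely many covering pairs, and is not compact.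

So $K$ must not contain $L$ in a congruence-preserving way; parts of $L$ have to be moved. Write $\uparrow p=\{x:x\ge p\}$ for the principal filter of $p$. Each $\uparrow p\subseteq L$ is a lattice with zero, and $L$ is the union of its principal filters.

**Lemma 1.** Let $(A_I)$ be a family of sublattices of a lattice $A$, indexed by a directed poset, with $A_I\subseteq A_J$ for $I\le J$ and $A=\bigcup_IA_I$. Then $\theta\mapsto(\theta\cap A_I^2)_I$ is an order isomorphism from $\operatorname{Con}A$ onto the set of *compatible families*, that is, families $(\theta_I)$ with $\theta_I\in\operatorname{Con}A_I$ and $\theta_J\cap A_I^2=\theta_I$ for $I\le J$, ordered componentwise. The inverse is $(\theta_I)\mapsto\bigcup_I\theta_I$.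

*Proof.* The restrictions of a congruence form a compatible family, and $\theta=\bigcup_I(\theta\cap A_I^2)$, because any two elements of $A$ lie in a common $A_I$. Conversely, let $(\theta_I)$ be compatible and $\theta=\bigcup_I\theta_I$. Any three elements of $A$ lie in a common $A_I$, and if $(x,y)\in\theta_J$ with $x,y\in A_I$, then choosing $H\ge I,J$ gives $(x,y)\in\theta_H\cap A_I^2=\theta_I$. This shows $\theta\cap A_I^2=\theta_I$, and it also shows that transitivity and compatibility of $\theta$ can be tested inside one $A_I$, where they hold. So $\theta$ is a congruence restricting to the given family. Both maps preserve order. $\square$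

So $\operatorname{Con}L$ is recovered from the lattices $\operatorname{Con}(\uparrow m)$, for lower and lower $m$, together with the restriction maps between them. The obstacle is that for $p<c$ the inclusion $\uparrow c\subseteq\uparrow p$ does not send zero to zero: the zeros descend, and in the union they disappear. What we want is to replace the filters by other lattices, with the same congruences and the same restriction maps, but with inclusions that keep the zero. For one step, given $p\le c$ in a lattice $B$, we ask for a lattice $F$ such that

- (A) $F$ has a zero;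
- (B) there is an isomorphism $\operatorname{Con}(\uparrow p)\to\operatorname{Con}F$, written $\theta\mapsto\theta^F$;
- (C) there is an embedding $\gamma:\uparrow c\to F$ onto an ideal (a nonempty down-closed set closed under joins) with $\gamma(c)=0_F$, such that $\gamma(x)\equiv\gamma(y)\pmod{\theta^F}$ if and only if $x\equiv_\theta y$.

In words: the piece of $\uparrow p$ that hangs below $c$ must be moved somewhere else, above the zero.

A first candidate puts that piece beside $\uparrow c$, namely $F=\uparrow c\times[p,c]$, with $\gamma(y)=(y,p)$. For $B=\mathbb Z$ it works: with $c=0$, $p=-1$ we get $\mathbb N\times\{-1,0\}$, the congruences of the product are pairs of congruences of the factors, and on the chain $\uparrow(-1)$ the pair $-1<0$ and the pairs above $0$ are collapsed independently of each other. In general it fails exactly because it makes the two factors independent. Take $B=M_3=\{0,c,d,e,1\}$ with three atoms $c,d,e$ and $p=0$. Then $\uparrow c=\{c,1\}$ and $[p,c]=\{0,c\}$, so the product is the four-element Boolean lattice, which has four congruences. But $M_3$ has only two. Indeed, if $0\equiv x$ for an atom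 $x$, and $y,z$ are the other two atoms, then joining with $y$ gives $y\equiv1$, and meeting that with $z$ gives $0\equiv z$; joining this with $x$ gives $x\equiv1$, so $0\equiv 1$. If $x\equiv1$, meeting with $y$ gives $0\equiv y$, and we are in the first case. So collapsing any covering pair collapses everything. The link between the interval $[0,c]$ and the interval $[c,1]$ is lost in the product.

We need a construction that places $[p,c]$ beside $\uparrow c$ and keeps such links. The plan is to use three coordinates tied together. The zeroth coordinate starts at $c$ and carries the ideal $\uparrow c$. The other two start at $p$ and carry full copies of $\uparrow p$, so that no link inside $\uparrow p$ is lost. What ties them together is the subject of the next section.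

## 3. Boolean triples

Write $\mathbf 3=\{0,1,2\}$. Indices $i,j,k$ below always satisfy $\{i,j,k\}=\mathbf 3$.

**Definition.** For a lattice $B$ and $x=(x_0,x_1,x_2)\in B^3$ let $\bar x$ be given by
$$\bar x_i=(x_i\vee x_j)\wedge(x_i\vee x_k).\tag{1}$$
Let $T(B)=\{x\in B^3:\bar x=x\}$, ordered componentwise. Its elements are called Boolean triples.

If $B$ is a chain and $x_0\le x_1\le x_2$, then $\bar x=(x_1,x_1,x_2)$: the smallest entry is raised to the middle one. So for a chain, a triple is Boolean exactly when its minimum is attained at least twice. For the two-element chain $\{0,1\}$ we get $000,100,010,001,111$, which is $M_3$.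

**Lemma 2.**

1. For $x\in B^3$, $\bar x$ is the least element of $T(B)$ above $x$.
2. $T(B)=\{(b_1\wedge b_2,\;b_0\wedge b_2,\;b_0\wedge b_1):b_0,b_1,b_2\in B\}$. For $x\in T(B)$ we have $x_0\wedge x_1=x_0\wedge x_2=x_1\wedge x_2$.
3. $T(B)$ is a lattice. Meets are componentwise, and the join of $x,y$ is $\bar s$, where $s$ is their componentwise join.
4. If $\varphi:B\to B'$ is a lattice homomorphism, then $(x_0,x_1,x_2)\mapsto(\varphi x_0,\varphi x_1,\varphi x_2)$ is a lattice homomorphism $T(B)\to T(B')$. Consequently, for $\theta\in\operatorname{Con}B$, the relation "$x_i\equiv_\theta y_i$ for all $i$" is a congruence of $T(B)$.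

*Proof.* For (1), put $y_k=x_i\vee x_j$, so that $\bar x_i=y_j\wedge y_k\ge x_i$. Since $\bar x_i\le y_k$ and $\bar x_j=y_i\wedge y_k\le y_k$, we get $y_k=x_i\vee x_j\le\bar x_i\vee\bar x_j\le y_k$, so $\bar x_i\vee\bar x_j=y_k$. Hence $(\bar x_i\vee\bar x_j)\wedge(\bar x_i\vee\bar x_k)=y_k\wedge y_j=\bar x_i$, that is, $\bar x\in T(B)$. If $x\le y\in T(B)$, then $\bar x\le\bar y=y$, because (1) is monotone in $x$.

For (2), if $x\in T(B)$, put $b_k=x_i\vee x_j$; then $x_i=b_k\wedge b_j$ by (1). Conversely let $x_i=b_j\wedge b_k$ for all $i$. Then $x_i$ and $x_j=b_i\wedge b_k$ are both $\le b_k$, so $x_i\vee x_j\le b_k$, and likewise $x_i\vee x_k\le b_j$. So $\bar x_i\le b_k\wedge b_j=x_i$, and $\bar x=x$. In this form, $x_i\wedge x_j=b_0\wedge b_1\wedge b_2$ for every pair $i\ne j$.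

For (3), by (2), if $x$ comes from $(b_i)$ and $y$ from $(b'_i)$, then their componentwise meet comes from $(b_i\wedge b_i')$. So $T(B)$ is closed under componentwise meets. An element of $T(B)$ is above $x$ and $y$ exactly when it is above $s$, and the least such element is $\bar s$ by (1).

For (4), the condition $\bar x=x$ and the operations in (3) are expressed by lattice polynomials in the coordinates, and $\varphi$ preserves these. For the last claim, take $B'=B/\theta$ and the kernel of the resulting homomorphism. $\square$

The formula in (2) will matter twice: the equality of the pairwise meets ties the coordinates together in Section 4, and the description by arbitrary $b_0,b_1,b_2$ makes the iteration in Section 5 symmetric.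

## 4. The filter above $(c,p,p)$

Let $p\le c$ in $B$. Then $(c,p,p)\in T(B)$, since $(c\vee p)\wedge(c\vee p)=c$ and $(p\vee c)\wedge(p\vee p)=p$. Put
$$F=F(B;p,c)=\{x\in T(B):x\ge(c,p,p)\}.$$
This is a filter of $T(B)$, hence a lattice with the operations of Lemma 2(3), and its zero is $(c,p,p)$. (We could not have started from $(c,c,p)$: if $p<c$, this triple is not Boolean, as its closure is $(c,c,c)$.)

Here is the smallest instructive case, with $B$ the chain $0<1<2$ and $p=0$, $c=1$. A triple above $100$ whose minimum occurs twice is one of
$$100,\ 200,\ 111,\ 211,\ 121,\ 112,\ 222 .$$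
The top five form a copy of $M_3$ with bottom $111$, and below it hangs the square $100<200,111<211$. The ideal $\{100,200\}$ is a copy of $\uparrow c=\{1,2\}$, with the right zero. The pair $0<1$ has moved: it appears as $100<111$, beside this ideal. Let us find the congruences. Since $200\vee111$ is the closure of $(2,1,1)$, which is $211$, and $200\wedge111=100$, collapsing $100<200$ is the same as collapsing $111<211$, hence the same as collapsing all of the $M_3$. Likewise collapsing $100<111$ is the same as collapsing $200<211$. A congruence of a finite lattice is determined by the covering pairs that it collapses, so there are at most four congruences. All four exist by Lemma 2(4), namely as coordinatewise restrictions of the four congruences of $B$: for example "$0\equiv1$ in every coordinate" has classes $\{100,111\},\{200,211\},\{121\},\{112\},\{222\}$, and "$1\equiv2$ in every coordinate" has classes $\{100,200\}$ and $\{111,211,121,112,222\}$. So $\operatorname{Con}F\cong\operatorname{Con}B$, and here $B=\uparrow p$.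

In general, $\uparrow p$ is a sublattice of $B$, so $T(\uparrow p)=T(B)\cap(\uparrow p)^3$, and $F$ is a sublattice of $T(\uparrow p)$. For $\theta\in\operatorname{Con}(\uparrow p)$ let
$$\theta^F=\{(x,y)\in F^2:x_i\equiv_\theta y_i\ (i=0,1,2)\}.\tag{2}$$
It is the restriction to $F$ of a congruence of $T(\uparrow p)$, by Lemma 2(4), so $\theta^F\in\operatorname{Con}F$.

**Lemma 3.** The map $\theta\mapsto\theta^F$ is an isomorphism $\operatorname{Con}(\uparrow p)\to\operatorname{Con}F$.

*Proof.* The strategy: embed $\uparrow p$ into $F$ by a homomorphism $\alpha$, pull congruences of $F$ back along $\alpha$, and show that a congruence of $F$ can be recovered from its pullback, because the three coordinates can be moved into each other inside $F$.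

**Step 1: the three copies.** This step fixes a copy of $\uparrow p$ in coordinate 1, one in coordinate 2, and a copy of $\uparrow c$ in coordinate 0. For $x\ge p$ and $y\ge c$ put
$$\alpha(x)=(c,\,x,\,x\wedge c),\qquad\beta(x)=(c,\,x\wedge c,\,x),\qquad\gamma(y)=(y,p,p).$$
They are all $\ge(c,p,p)$. That $\alpha(x)$ is Boolean is the computation
$$(c\vee x)\wedge(c\vee(x\wedge c))=c,\quad(x\vee c)\wedge(x\vee(x\wedge c))=x,\quad((x\wedge c)\vee c)\wedge((x\wedge c)\vee x)=c\wedge x .$$
The triple $\beta(x)$ is obtained by exchanging coordinates 1 and 2, and $\gamma(y)$ is Boolean because $p\le y$. Note that if $h\ge c$, then $\alpha(h)=(c,h,c)$ and $\beta(h)=(c,c,h)$.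

**Step 2: $\alpha$ is a lattice homomorphism $\uparrow p\to F$.** We need this so that congruences of $F$ pull back to congruences. Meets are clear. For joins, let $t=(x\wedge c)\vee(y\wedge c)$; then $t\le c$ and $t\le x\vee y$. The componentwise join of $\alpha(x)$ and $\alpha(y)$ is $(c,x\vee y,t)$, and its closure is
$$\bigl((c\vee x\vee y)\wedge c,\ (x\vee y\vee c)\wedge(x\vee y),\ c\wedge(x\vee y)\bigr)=\bigl(c,\ x\vee y,\ (x\vee y)\wedge c\bigr)=\alpha(x\vee y),$$
where we used $c\vee t=c$ and $x\vee y\vee t=x\vee y$.

**Step 3: the candidate inverse.** This step reduces the lemma to a single identity. For $\psi\in\operatorname{Con}F$ put $\psi_*=\{(x,y)\in(\uparrow p)^2:\alpha(x)\equiv_\psi\alpha(y)\}$, a congruence of $\uparrow p$ by Step 2. The maps $\theta\mapsto\theta^F$ and $\psi\mapsto\psi_*$ preserve order. Moreover $(\theta^F)_*=\theta$: the triples $\alpha(x),\alpha(y)$ are coordinatewise congruent modulo $\theta$ if and only if $x\equiv_\theta y$ and $x\wedge c\equiv_\theta y\wedge c$, and the second condition follows from the first. It remains to show $(\psi_*)^F=\psi$ for every $\psi\in\operatorname{Con}F$. Fix $\psi$.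

**Step 4: coordinates 1 and 2 see the same pairs.** The claim is that for $x,y\ge p$,
$$\alpha(x)\equiv_\psi\alpha(y)\iff\beta(x)\equiv_\psi\beta(y).\tag{3}$$
Let $h=x\vee y\vee c$. The join $\beta(x)\vee\gamma(h)$ is the closure of $(h,\,x\wedge c,\,x)$. Its coordinates are $(h\vee(x\wedge c))\wedge(h\vee x)=h$, then $((x\wedge c)\vee h)\wedge((x\wedge c)\vee x)=h\wedge x=x$, and $(x\vee h)\wedge(x\vee(x\wedge c))=h\wedge x=x$. So
$$\beta(x)\vee\gamma(h)=(h,x,x),\qquad\text{and symmetrically}\qquad\alpha(x)\vee\gamma(h)=(h,x,x).$$
We come back down by meets:
$$(h,x,x)\wedge\alpha(h)=(c,x,x\wedge c)=\alpha(x),\qquad(h,x,x)\wedge\beta(h)=(c,x\wedge c,x)=\beta(x).$$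
The same formulas hold for $y$ with the same $h$. So if $\alpha(x)\equiv_\psi\alpha(y)$, then joining with $\gamma(h)$ gives $(h,x,x)\equiv_\psi(h,y,y)$, and meeting with $\beta(h)$ gives $\beta(x)\equiv_\psi\beta(y)$. The converse is obtained by joining with $\gamma(h)$ and meeting with $\alpha(h)$.

**Step 5: coordinates 0 and 1 see the same pairs above $c$.** The claim is that for $x,y\ge c$,
$$\alpha(x)\equiv_\psi\alpha(y)\iff\gamma(x)\equiv_\psi\gamma(y).\tag{4}$$
Let $h=x\vee y$; then $h\ge c$. The join $\gamma(x)\vee\beta(h)$ is the closure of $(x\vee c,\,p\vee c,\,p\vee h)=(x,c,h)$, with coordinates $(x\vee c)\wedge(x\vee h)=x$, then $(c\vee x)\wedge(c\vee h)=x$, and $(h\vee x)\wedge(h\vee c)=h$. The join $\alpha(x)\vee\beta(h)$ is the closure of $(c,x,h)$, with coordinates $(c\vee x)\wedge(c\vee h)=x$, then $(x\vee c)\wedge(x\vee h)=x$, and $(h\vee c)\wedge(h\vee x)=h$. So both joins are $(x,x,h)$. Further,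
$$(x,x,h)\wedge\alpha(h)=(c,x,c)=\alpha(x),\qquad(x,x,h)\wedge\gamma(h)=(x,p,p)=\gamma(x).$$
The same holds for $y$. So from either side of (4) we join with $\beta(h)$ and then meet with $\gamma(h)$ or with $\alpha(h)$ to reach the other side.

**Step 6: taking an element of $F$ apart.** This step extracts each coordinate of $f\in F$ by a meet. Let $f\in F$ and $h\ge f_0,f_1,f_2$. Since $f_0\ge c$, also $h\ge c$. The claim is
$$f\wedge\alpha(h)=\alpha(f_1),\qquad f\wedge\beta(h)=\beta(f_2),\qquad f\wedge\gamma(h)=\gamma(f_0).\tag{5}$$
We have $f\wedge\alpha(h)=(f_0\wedge c,\ f_1\wedge h,\ f_2\wedge c)=(c,f_1,f_2\wedge c)$. Since $c\le f_0$ and the pairwise meets of a Boolean triple agree (Lemma 2(2)),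
$$f_2\wedge c=f_2\wedge f_0\wedge c=f_1\wedge f_0\wedge c=f_1\wedge c,\tag{6}$$
so the triple is $\alpha(f_1)$. The second identity follows by exchanging coordinates 1 and 2. The third is clear, since $f_1,f_2\ge p$.

**Step 7: putting it together again.** This step shows that the three extracted pieces determine $f$:
$$f=\gamma(f_0)\vee\alpha(f_1)\vee\beta(f_2)\qquad(f\in F).\tag{7}$$
The componentwise join of the three is $\bigl(f_0\vee c,\ p\vee f_1\vee(f_2\wedge c),\ p\vee(f_1\wedge c)\vee f_2\bigr)$. By (6), $f_2\wedge c=f_1\wedge c$ is below both $f_1$ and $f_2$, so this is $(f_0,f_1,f_2)=f$. It already lies in $T(B)$, so no closure is needed.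

**Step 8: $(\psi_*)^F=\psi$.** Suppose $f\equiv_\psi g$. Choose $h$ above all $f_i$ and $g_i$. By (5), $\alpha(f_1)\equiv_\psi\alpha(g_1)$, $\beta(f_2)\equiv_\psi\beta(g_2)$ and $\gamma(f_0)\equiv_\psi\gamma(g_0)$. The first says $(f_1,g_1)\in\psi_*$; by (3) the second gives $(f_2,g_2)\in\psi_*$; by (4), applicable because $f_0,g_0\ge c$, the third gives $(f_0,g_0)\in\psi_*$. So $(f,g)\in(\psi_*)^F$. Conversely, if $f_i\equiv g_i\pmod{\psi_*}$ for all $i$, then by (3) and (4) we have $\gamma(f_0)\equiv_\psi\gamma(g_0)$, $\alpha(f_1)\equiv_\psi\alpha(g_1)$ and $\beta(f_2)\equiv_\psi\beta(g_2)$; joining these and using (7), $f\equiv_\psi g$. $\square$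

So (A) and (B) hold. For (C), the map $\gamma:\uparrow c\to F$, $y\mapsto(y,p,p)$, sends $c$ to the zero, and by (2) we have $\gamma(x)\equiv\gamma(y)\pmod{\theta^F}$ if and only if $x\equiv_\theta y$. That it is a lattice embedding onto an ideal is checked in Lemma 6 below. One step is done.

In $\mathbb Z$, with $c=0$ and $p=-1$, the ideal is $\{(y,-1,-1):y\ge0\}$, a copy of $\mathbb N$. The pair $-1<0$, which used to lie below $\mathbb N$, now appears as the upward step from $(y,-1,-1)$ to $(y,0,0)$ at every height $y$.

## 5. Iterating in no particular order

To reach all of $L$ we must lower $m$ again and again. Two points need care.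

First, after one step we cannot apply the construction to $F$ itself and go lower, because $F$ has a zero and there is nothing below it. We must keep the ambient lattice $T(B)$, in which there is room below $(c,p,p)$, and form $T(T(B))$, and so on; the filter is taken at the end.

Second, in a general lattice there need not be a descending sequence that eventually passes below every element. We have to index the steps by the finite subsets $I$ of a set, ordered by inclusion. If $I\subseteq J$, then $J$ may be reached from $I$ by adding the missing elements in several orders, and the result has to be independent of the order. So we describe the iterated lattice by a formula that is visibly symmetric.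

Let $L$ be a lattice, $(u_i)_{i\in X}$ a family of elements of $L$, and $I\subseteq X$ finite. The elements of $\mathbf 3^I$ are called words.

**Definition.** For $v,w\in\mathbf 3^I$ write $v\perp w$ if $v_i\ne w_i$ for all $i\in I$. For $b\in L^{\mathbf 3^I}$ put
$$\hat b(w)=\bigwedge_{v\perp w}b(v),\qquad D_I=\{\hat b:b\in L^{\mathbf 3^I}\}\subseteq L^{\mathbf 3^I},\tag{8}$$
ordered pointwise. For $a\in L$ put
$$z^a_I(w)=a\wedge\bigwedge\{u_i:i\in I,\ w_i\ne0\},\qquad m^a_I=a\wedge\bigwedge_{i\in I}u_i.\tag{9}$$

The meet in (8) is over $2^{|I|}$ words, in particular over a finite nonempty set. For $I=\emptyset$ there is one word and it satisfies $v\perp w$ vacuously, so $D_\emptyset=L$ and $z^a_\emptyset=m^a_\emptyset=a$. For $|I|=1$, (8) is the formula of Lemma 2(2), so $D_I=T(L)$. For $I=\{1,2\}$ we may write an element of $L^{\mathbf 3^I}$ as a $3\times3$ matrix with rows indexed by $w_1$ and columns by $w_2$. Then $\hat b(w)$ is the meet of the four entries of $b$ outside row $w_1$ and column $w_2$, a rule unchanged by transposition, and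
$$z^a_{\{1,2\}}=\begin{pmatrix}a&a\wedge u_2&a\wedge u_2\\a\wedge u_1&a\wedge u_1\wedge u_2&a\wedge u_1\wedge u_2\\a\wedge u_1&a\wedge u_1\wedge u_2&a\wedge u_1\wedge u_2\end{pmatrix}.$$

Let $J=I\sqcup\{j\}$. We identify $f\in L^{\mathbf 3^J}$ with $(f_0,f_1,f_2)\in(L^{\mathbf 3^I})^3$, where $f_\varepsilon$ is the slice $w_j=\varepsilon$. This respects the order.

**Lemma 4.** For all finite $I\subseteq X$ and all $a\in L$:

1. $D_I$ is a lattice with pointwise meets, and $D_{I\sqcup\{j\}}=T(D_I)$ for every $j\in X\setminus I$.
2. $z^a_I\in D_I$. In $D_{I\sqcup\{j\}}=T(D_I)$ we have $z^a_{I\sqcup\{j\}}=(c,p,p)$ with $c=z^a_I\ge p=z^{a\wedge u_j}_I$.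

Put
$$K^a_I=\{f\in D_I:f\ge z^a_I\},$$
a lattice with zero $z_I^a$. Then $K^a_{I\sqcup\{j\}}=F(D_I;p,c)$, and $\uparrow p=K_I^{a\wedge u_j}$, the filter being taken in $D_I$.

*Proof.* For (1) we induct on $|I|$; the case $I=\emptyset$ of the first claim is $D_\emptyset=L$. Suppose $D_I$ is a lattice with pointwise meets, and let $b=(b_0,b_1,b_2)\in L^{\mathbf 3^{I\sqcup\{j\}}}$. A word orthogonal to $(w,\varepsilon)$ is a pair $(v,\delta)$ with $v\perp w$ and $\delta\ne\varepsilon$. Hence
$$(\hat b)_\varepsilon(w)=\bigwedge_{\delta\ne\varepsilon}\ \bigwedge_{v\perp w}b_\delta(v)=\bigwedge_{\delta\ne\varepsilon}\widehat{b_\delta}(w),\qquad\text{that is,}\qquad(\hat b)_\varepsilon=\bigwedge_{\delta\ne\varepsilon}\widehat{b_\delta}.$$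
As $b$ varies, $(\widehat{b_0},\widehat{b_1},\widehat{b_2})$ runs over all triples of elements of $D_I$, and the meets here are the meets of $D_I$. So Lemma 2(2) gives $D_{I\sqcup\{j\}}=T(D_I)$, which is a lattice with pointwise meets by Lemma 2(3).

For (2), in the slice $w_j=0$ the index $j$ does not contribute to (9), and the slice is $z^a_I$. In the slices $w_j=1,2$ it contributes $u_j$, and the slice is $z_I^{a\wedge u_j}$. Clearly $p\le c$. Membership $z_I^a\in D_I$ follows by induction on $|I|$, for all $a$ simultaneously: if $c$ and $p$ are in $D_I$, then $(c,p,p)\in T(D_I)=D_{I\sqcup\{j\}}$ because $p\le c$. The last statements are the definitions of $F$ and of $K$. $\square$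

By (9), $z^a_I(w)\ge m^a_I$ for every word $w$. So all values of members of $K^a_I$ lie in $\uparrow m^a_I$, and it makes sense to define, for $\theta\in\operatorname{Con}(\uparrow m^a_I)$,
$$\iota_I(\theta)=\{(f,g)\in(K^a_I)^2:f(w)\equiv_\theta g(w)\text{ for all }w\in\mathbf 3^I\}.\tag{10}$$

**Lemma 5.** $\iota_I:\operatorname{Con}(\uparrow m^a_I)\to\operatorname{Con}K^a_I$ is an isomorphism.

*Proof.* We induct on $|I|$, for all $a$ simultaneously. For $I=\emptyset$ we have $K^a_\emptyset=\uparrow a=\uparrow m^a_\emptyset$, and $\iota_\emptyset$ is the identity. Let $J=I\sqcup\{j\}$, with $p,c$ as in Lemma 4(2). By (9),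
$$m^a_J=a\wedge u_j\wedge\bigwedge_{i\in I}u_i=m_I^{a\wedge u_j}.$$
The induction hypothesis for $a\wedge u_j$ gives an isomorphism $\operatorname{Con}(\uparrow m^a_J)\to\operatorname{Con}K_I^{a\wedge u_j}=\operatorname{Con}(\uparrow p)$, defined by congruence at every word of $\mathbf 3^I$. Lemma 3, applied to $B=D_I$, gives an isomorphism $\operatorname{Con}(\uparrow p)\to\operatorname{Con}F(D_I;p,c)=\operatorname{Con}K^a_J$, defined by congruence of each of the three slices. The composite sends $\theta$ to the set of pairs whose three slices are congruent modulo $\theta$ at every word of $\mathbf 3^I$, that is, at every word of $\mathbf 3^J$. So the composite is $\iota_J$. $\square$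

This is where "for all $a$ simultaneously" is essential: the step from $I$ to $J$ with top element $a$ uses the hypothesis for the lower element $a\wedge u_j$.

## 6. Connecting maps that keep the zero

Fix $a$. For finite $I\subseteq J\subseteq X$ and $k\in K^a_I$ define
$$e_{IJ}(k)(w)=\begin{cases}k(w|_I)&\text{if }w_j=0\text{ for all }j\in J\setminus I,\\z^a_J(w)&\text{otherwise.}\end{cases}\tag{11}$$
For $J=I\sqcup\{j\}$ this is $e_{IJ}(k)=(k,p,p)$, the map $\gamma$ of Section 4. For $I=\{1\}$, $J=\{1,2\}$, it puts $k=(k_0,k_1,k_2)$ in the column $w_2=0$ of the $3\times3$ matrix and leaves the other two columns as in $z^a_J$.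

**Lemma 6.** $e_{IJ}:K^a_I\to K^a_J$ is a zero-preserving lattice embedding, $e_{II}=\mathrm{id}$, and $e_{JH}e_{IJ}=e_{IH}$ for $I\subseteq J\subseteq H$. Its image is an ideal of $K^a_J$. Moreover, for $\theta\in\operatorname{Con}(\uparrow m^a_J)$,
$$(e_{IJ}\times e_{IJ})^{-1}(\iota_J\theta)=\iota_I\bigl(\theta|_{\uparrow m^a_I}\bigr).\tag{12}$$

*Proof.* **Step 1: composition.** This reduces the first claims to adding one index. The formula (11) makes sense for any $k\in L^{\mathbf 3^I}$, and $e_{II}=\mathrm{id}$. Let $w\in\mathbf 3^H$. If $w$ does not vanish on $H\setminus J$, then $e_{JH}e_{IJ}(k)(w)=z^a_H(w)=e_{IH}(k)(w)$. If $w$ vanishes on $H\setminus J$ but not on $J\setminus I$, then $e_{JH}e_{IJ}(k)(w)=e_{IJ}(k)(w|_J)=z^a_J(w|_J)$, which equals $z^a_H(w)=e_{IH}(k)(w)$, because by (9) the indices at which $w$ is zero do not contribute. If $w$ vanishes on $H\setminus I$, both sides are $k(w|_I)$. So every $e_{IJ}$ is a composite of maps adding one index.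

**Step 2: one index.** This proves the lattice-theoretic claims for $J=I\sqcup\{j\}$. With $p,c$ as in Lemma 4(2), $e_{IJ}(k)=(k,p,p)$ and $k\ge c\ge p$. So $(k,p,p)\in T(D_I)=D_J$, and $(k,p,p)\ge(c,p,p)=z^a_J$, so $e_{IJ}(k)\in K^a_J$. The zero $c$ of $K^a_I$ goes to $(c,p,p)$, the zero of $K^a_J$. Meets are componentwise, so they are preserved. The componentwise join of $(k,p,p)$ and $(k',p,p)$ is $(k\vee k',p,p)$, which is already in $T(D_I)$, so it is their join, and joins are preserved. Injectivity is clear. If $f\in K^a_J$ and $f\le(k,p,p)$, then $f\ge(c,p,p)$ forces $f=(f_0,p,p)$ with $f_0\in D_I$, $f_0\ge c$, so $f=e_{IJ}(f_0)$. The image is closed under joins, so it is an ideal.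

**Step 3: several indices.** A composite of zero-preserving lattice embeddings is one. For ideals: if $f\le e_{JH}e_{IJ}(k)$ and the images of $e_{JH}$ and $e_{IJ}$ are ideals, then $f=e_{JH}(f')$ for some $f'$, and $f'\le e_{IJ}(k)$ because $e_{JH}$ is an embedding; so $f'$ is in the image of $e_{IJ}$, and $f$ is in the image of the composite.

**Step 4: restriction of congruences.** This is the analogue of (C). By (11), $e_{IJ}(f)$ and $e_{IJ}(g)$ agree at every word that does not vanish on $J\setminus I$. At a word $w$ that does, the values are $f(w|_I)$ and $g(w|_I)$, and $w|_I$ runs over all of $\mathbf 3^I$. So the pair $(e_{IJ}(f),e_{IJ}(g))$ belongs to $\iota_J\theta$ if and only if $f(w')\equiv_\theta g(w')$ for all $w'\in\mathbf 3^I$. These values lie in $\uparrow m^a_I\subseteq\uparrow m^a_J$, so this says exactly $(f,g)\in\iota_I(\theta|_{\uparrow m^a_I})$. $\square$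

## 7. The union $K$ and the proof of Theorem 1

We state the passage to the union for a general family $(u_i)$, because Section 8 needs it. Call the elements $m^a_I$ coinitial in $L$ if every $x\in L$ is above some $m^a_I$.

**Proposition 1.** Let $L$ be a lattice, $a\in L$, and $(u_i)_{i\in X}$ a family in $L$ such that the elements $m^a_I$, for $I\subseteq X$ finite, are coinitial in $L$. Let $K$ be the direct limit of the lattices $K^a_I$ along the embeddings $e_{IJ}$. Then $K$ is a lattice with zero, and there is an isomorphism $\iota:\operatorname{Con}L\to\operatorname{Con}K$ given as follows: for $f,g\in K^a_I$, we have $(f,g)\in\iota(\theta)$ if and only if $f(w)\equiv_\theta g(w)$ for all $w\in\mathbf 3^I$.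

*Proof.* **Step 1: the lattice $K$.** The finite subsets of $X$ form a directed set, and by Lemma 6 the maps $e_{IJ}$ compose correctly. So $K$ exists: its elements are represented by elements of the $K^a_I$, where $k\in K^a_I$ and $k'\in K^a_J$ are identified when $e_{IH}(k)=e_{JH}(k')$ for some finite $H\supseteq I\cup J$. Since all $e_{IJ}$ are embeddings, we may identify $K^a_I$ with its image in $K$. Then $K$ is a directed union of sublattices $K^a_I$. As the $e_{IJ}$ preserve the zero, these sublattices share one zero, and it is below every element of $K$. So $K$ is a lattice with zero.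

**Step 2: the lattice $L$ as a directed union over the same index set.** For $I\subseteq J$ we have $m^a_J\le m^a_I$, so $\uparrow m^a_I\subseteq\uparrow m^a_J$; and $L=\bigcup_I\uparrow m^a_I$ by coinitiality.

**Step 3: matching compatible families.** By Lemma 1, $\operatorname{Con}L$ is the ordered set of families $(\theta_I)$ with $\theta_I\in\operatorname{Con}(\uparrow m^a_I)$ and $\theta_J|_{\uparrow m^a_I}=\theta_I$ for $I\subseteq J$. Likewise $\operatorname{Con}K$ is the ordered set of families $(\psi_I)$ with $\psi_I\in\operatorname{Con}K^a_I$ and $(e_{IJ}\times e_{IJ})^{-1}(\psi_J)=\psi_I$ for $I\subseteq J$. By Lemma 5, every family $(\psi_I)$ is $(\iota_I\theta_I)$ for a unique family $(\theta_I)$. By (12), its compatibility condition reads $\iota_I(\theta_J|_{\uparrow m^a_I})=\iota_I(\theta_I)$, and since $\iota_I$ is injective this is $\theta_J|_{\uparrow m^a_I}=\theta_I$. So $(\theta_I)\mapsto(\iota_I\theta_I)$ is a bijection between the compatible families on the two sides, preserving order in both directions. This gives the isomorphism $\iota$, and $\iota(\theta)$ restricts to $\iota_I(\theta|_{\uparrow m^a_I})$ on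 $K^a_I$, which by (10) is the stated description. $\square$

*Proof of Theorem 1.* Fix $a\in L$, and let $X=L$ with $u_i=i$ for $i\in L$. For $x\in L$ we have $m^a_{\{x\}}=a\wedge x\le x$, so the elements $m^a_I$ are coinitial in $L$. Proposition 1 gives a lattice $K$ with zero and $\operatorname{Con}L\cong\operatorname{Con}K$, hence $\operatorname{Con}_cL\cong\operatorname{Con}_cK$. $\square$

## 8. Diagrams of lattices

Nothing in the construction of $K$ depends on choices other than $a$ and the family $(u_i)$, so one expects it to be compatible with homomorphisms. We recall the terms. A diagram of lattices indexed by a poset $P$ consists of lattices $A_p$ and homomorphisms $\varphi_{pq}:A_p\to A_q$ for $p\le q$, with $\varphi_{pp}=\mathrm{id}$ and $\varphi_{qr}\varphi_{pq}=\varphi_{pr}$. For a homomorphism $\varphi:A\to A'$, the map $\operatorname{Con}\varphi:\operatorname{Con}A\to\operatorname{Con}A'$ sends $\alpha$ to the congruence generated by $(\varphi\times\varphi)(\alpha)$. It is left adjoint to the map $\varphi^{-1}:\beta\mapsto(\varphi\times\varphi)^{-1}(\beta)$, which means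
$$(\operatorname{Con}\varphi)\alpha\le\beta\iff\alpha\le\varphi^{-1}\beta;\tag{13}$$
both sides say that $\varphi(x)\equiv_\beta\varphi(y)$ whenever $x\equiv_\alpha y$. If $\alpha$ is generated by finitely many pairs, $(\operatorname{Con}\varphi)\alpha$ is generated by their images, so $\operatorname{Con}\varphi$ restricts to a map $\operatorname{Con}_cA\to\operatorname{Con}_cA'$. For the inclusion $\mathbb N\to\mathbb Z$, this map sends a finite set of covering pairs to itself. A lattice is locally finite if every finitely generated sublattice is finite; for instance, every chain is locally finite.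

**Theorem 2.** Let $P$ be a poset and let $(A_p,\varphi_{pq})_{p\le q\text{ in }P}$ be a diagram of lattices and arbitrary lattice homomorphisms, with points $a_p\in A_p$ such that $\varphi_{pq}(a_p)=a_q$. Then there is a $P$-indexed diagram $(K_p,\kappa_{pq})$ of lattices with zero and zero-preserving lattice homomorphisms, with isomorphisms $\operatorname{Con}_cK_p\cong\operatorname{Con}_cA_p$ natural in $p$. Moreover $\uparrow a_p$ is isomorphic to an ideal of $K_p$; $|K_p|\le|P|+\sum_{r\le p}|A_r|+\aleph_0$; and $K_p$ is locally finite if $A_p$ is.

*Proof.* **Step 1: index sets that grow along the diagram.** To map $K_p$ to $K_q$ word by word, the indices used at $p$ must also be available at $q$. Let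
$$X_p=\bigsqcup_{r\le p}A_r=\{(r,x):r\le p,\ x\in A_r\},\qquad u^p(r,x)=\varphi_{rp}(x)\in A_p.$$
For $p\le q$ we have $X_p\subseteq X_q$, and $u^q(r,x)=\varphi_{rq}(x)=\varphi_{pq}\varphi_{rp}(x)$ for $(r,x)\in X_p$, that is, $u^q|_{X_p}=\varphi_{pq}u^p$.

**Step 2: the lattices $K_p$.** We apply Proposition 1 to $(A_p,a_p,u^p)$. Its hypothesis holds: for $x\in A_p$ the index $(p,x)\in X_p$ has $u^p(p,x)=x$, so $m_{\{(p,x)\}}=a_p\wedge x\le x$. Write $D_I(A_p)$, $K_I(A_p)$, $m_I(A_p)$ for the objects of Sections 5 and 6 formed from these data, for $I\subseteq X_p$ finite. We obtain a lattice $K_p=\bigcup_IK_I(A_p)$ with zero, and an isomorphism $\iota_p:\operatorname{Con}A_p\to\operatorname{Con}K_p$ that is given pointwise on each $K_I(A_p)$.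

**Step 3: the homomorphisms $\kappa_{pq}$.** Let $p\le q$ and $I\subseteq X_p$ finite; then also $I\subseteq X_q$. We claim that $f\mapsto\varphi_{pq}\circ f$ is a lattice homomorphism $D_I(A_p)\to D_I(A_q)$. For $I=\emptyset$ this is $\varphi_{pq}$. If it holds for $I$, then since $D_{I\sqcup\{j\}}=T(D_I)$ on both sides, Lemma 2(4) gives it for $I\sqcup\{j\}$. By (9) and Step 1, this map sends $z_I$ to $z_I$:
$$\varphi_{pq}\Bigl(a_p\wedge\bigwedge\{u^p_i:i\in I,\ w_i\ne0\}\Bigr)=a_q\wedge\bigwedge\{u^q_i:i\in I,\ w_i\ne0\}.$$
Hence it sends $K_I(A_p)$ to $K_I(A_q)$ and preserves the zero. By (11) it commutes with the maps $e_{IJ}$, $I\subseteq J\subseteq X_p$. So these maps together induce a zero-preserving homomorphism $\kappa_{pq}:K_p\to K_q$. Since $\varphi_{pp}=\mathrm{id}$ and $\varphi_{qr}\varphi_{pq}=\varphi_{pr}$, we get $\kappa_{pp}=\mathrm{id}$ and $\kappa_{qr}\kappa_{pq}=\kappa_{pr}$.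

**Step 4: pulling back congruences.** This step proves, for $\theta\in\operatorname{Con}A_q$,
$$\kappa_{pq}^{-1}(\iota_q\theta)=\iota_p(\varphi_{pq}^{-1}\theta).\tag{14}$$
Any two elements of $K_p$ lie in a common $K_I(A_p)$; call them $f,g$. Then $\kappa_{pq}(f),\kappa_{pq}(g)\in K_I(A_q)$ are congruent modulo $\iota_q\theta$ if and only if $\varphi_{pq}f(w)\equiv_\theta\varphi_{pq}g(w)$ for all $w\in\mathbf 3^I$, that is, $f(w)\equiv g(w)\pmod{\varphi_{pq}^{-1}\theta}$ for all $w$, that is, $(f,g)\in\iota_p(\varphi_{pq}^{-1}\theta)$.

**Step 5: naturality.** We transfer (14) from $\varphi^{-1}$ to $\operatorname{Con}\varphi$ by adjunction. For $\alpha\in\operatorname{Con}A_p$ and $\beta\in\operatorname{Con}A_q$, using (13) for $\kappa_{pq}$, then (14), then that $\iota_p$ is an order isomorphism and (13) for $\varphi_{pq}$,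
$$(\operatorname{Con}\kappa_{pq})\iota_p\alpha\le\iota_q\beta\iff\iota_p\alpha\le\iota_p\varphi_{pq}^{-1}\beta\iff(\operatorname{Con}\varphi_{pq})\alpha\le\beta\iff\iota_q(\operatorname{Con}\varphi_{pq})\alpha\le\iota_q\beta.$$
Every congruence of $K_q$ has the form $\iota_q\beta$, so $(\operatorname{Con}\kappa_{pq})\iota_p\alpha$ and $\iota_q(\operatorname{Con}\varphi_{pq})\alpha$ lie below the same congruences, and are equal:
$$(\operatorname{Con}\kappa_{pq})\,\iota_p=\iota_q\operatorname{Con}\varphi_{pq}.$$
All four maps send compact congruences to compact congruences, and $\iota_p,\iota_q$ restrict to isomorphisms of the semilattices of compact congruences. This is the naturality of $\operatorname{Con}_cK_p\cong\operatorname{Con}_cA_p$.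

**Step 6: the ideal.** We have $K_\emptyset(A_p)=\uparrow a_p$. If $f\in K_p$ is below an element of $K_\emptyset(A_p)$, then $f\in K_J(A_p)$ for some $J$, and since the image of $e_{\emptyset J}$ is an ideal of $K_J(A_p)$ (Lemma 6), $f\in K_\emptyset(A_p)$. So $\uparrow a_p$ is isomorphic to an ideal of $K_p$.

**Step 7: the cardinality.** The set $X_p$ has $\sum_{r\le p}|A_r|$ elements, so it has at most $\sum_{r\le p}|A_r|+\aleph_0$ finite subsets $I$. For each of them $|K_I(A_p)|\le|A_p|^{3^{|I|}}\le|A_p|+\aleph_0$. Hence $|K_p|\le\sum_{r\le p}|A_r|+\aleph_0$, which is at most the stated bound.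

**Step 8: local finiteness.** If $B$ is locally finite, so is $T(B)$. Indeed, given finitely many Boolean triples, let $B_0$ be the finite sublattice of $B$ generated by their coordinates. The triples lie in $T(B)\cap B_0^3=T(B_0)$, and $T(B_0)$ is a finite sublattice of $T(B)$, since the operations in Lemma 2(3) use only meets and joins of coordinates. By induction on $|I|$, all $D_I(A_p)$ are locally finite if $A_p$ is. So are their filters $K_I(A_p)$, and so is $K_p$, because finitely many elements of $K_p$ lie in a common sublattice $K_I(A_p)$. $\square$

## 9. Bounded lattices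

One of the ways in which Theorem 1 might be strengthened is already excluded by Section 2: $K$ cannot in general be a congruence-preserving extension of $L$, as $L=\mathbb Z$ shows. This is why the copies of the filters $\uparrow m_I$ had to be shifted.

Also, "with zero" cannot be replaced by "with zero and unit". If $K$ is bounded, then $\Theta(0,1)$ is a compact congruence of $K$, and by convexity of classes it is the largest one, so $\operatorname{Con}_cK$ has a largest element. But $\operatorname{Con}_c\mathbb Z$ is representable and, being the semilattice of finite sets of covering pairs of $\mathbb Z$, has no largest element. The argument given here does not settle whether every representable semilattice with a largest element is $\{0,1\}$-representable, that is, of the form $\operatorname{Con}_cK$ for a bounded lattice $K$.
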